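# Unbounded masses of closed positive currents on compact complex manifolds

## 1. Metrics for which Stokes' theorem computes the mass

Let $X$ be a compact complex manifold of dimension $n$, let $\omega$ be a Kähler metric on $X$, let $\theta_1,\dots,\theta_p$ be smooth closed real $(1,1)$-forms and $\varphi_1,\dots,\varphi_p$ smooth functions. Then
$$\int_X\bigwedge_{j=1}^p(\theta_j+dd^c\varphi_j)\wedge\omega^{n-p}=\int_X\bigwedge_{j=1}^p\theta_j\wedge\omega^{n-p}.$$
Indeed, expand the left side. A term that contains some $dd^c\varphi_j$ is that exact form wedged with closed forms, so it is exact and integrates to $0$. The total mass depends only on the classes, however wild the $\varphi_j$ are.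

Our question is whether such a bound survives when the forms become singular positive currents and the metric is no longer Kähler. We first say what the product of singular currents means.

**Conventions.** We write $d^c=\frac{i}{2\pi}(\bar\partial-\partial)$. For real functions, $dd^c=\frac i\pi\partial\bar\partial$ and $df\wedge d^cf=\frac i\pi\partial f\wedge\bar\partial f\ge0$. On $\mathbb C$ we have $dd^c\log|\xi|=\delta_0$. The question does not depend on the normalization. A $(q,q)$-form is *strongly positive* if at each point it is a nonnegative combination of products $i\alpha_1\wedge\bar\alpha_1\wedge\dots\wedge i\alpha_q\wedge\bar\alpha_q$ with $\alpha_i$ of type $(1,0)$. A $(p,p)$-current is *positive* if it is nonnegative on compactly supported strongly positive test forms. Inequalities between currents or forms are meant in these senses. Products of semipositive $(1,1)$-forms are strongly positive.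

**Bedford–Taylor products.** For locally bounded psh functions $f_1,\dots,f_p$ the product $dd^cf_1\wedge\dots\wedge dd^cf_p$ is defined inductively by $dd^cf\wedge P=dd^c(fP)$. It is a closed positive current, symmetric and multilinear. Recall that the plurifine topology is the coarsest topology for which all psh functions are continuous; for a psh function $u$ the set $\{u>-k\}$ is plurifine open. Such a set may have empty Euclidean interior: take $u=\sum_j2^{-j}\log|z-a_j|$ on the unit disc, with $(a_j)$ dense in it. This $u$ is subharmonic and not identically $-\infty$, but it equals $-\infty$ on a dense set. We use three textbook facts.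

- (BT1) The products are continuous (weakly) under decreasing limits and under locally uniform limits of the $f_j$.
- (BT2) They do not charge pluripolar sets.
- (BT3) If $f_j,g_j$ are locally bounded psh functions on an open set $U$, $O\subset U$ is plurifine open, and $f_j=g_j$ on $O$ for all $j$, then $1_O\bigwedge dd^cf_j=1_O\bigwedge dd^cg_j$.

**Definition (non-pluripolar product).** Let $\omega$ be a Hermitian metric on a complex manifold $X$ of dimension $n$, and $1\le p\le n$. For psh functions $u_1,\dots,u_p$ on an open set $U\subset X$ put $O_k=\bigcap_{j}\{u_j>-k\}$, $k\in\mathbb N$. The product $\langle\bigwedge_jdd^cu_j\rangle$ is *well-defined on $U$* if for each compact $K\subset U$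
$$\sup_{k\in\mathbb N}\int_{K\cap O_k}\omega^{n-p}\wedge\bigwedge_{j=1}^pdd^c\max\{u_j,-k\}<\infty .$$
It is then the limit, in the sense of currents, of $1_{O_k}\bigwedge_jdd^c\max\{u_j,-k\}$. Whether it is well-defined, and its value, depend only on the currents $dd^cu_j$ and not on the potentials. For closed positive $(1,1)$-currents $T_1,\dots,T_p$ on $X$, the product $\langle T_1\wedge\dots\wedge T_p\rangle$ is *well-defined* if $X$ has an open cover $\{U_\alpha\}$ and psh functions $u_{j,\alpha}$ on $U_\alpha$ with $T_j=dd^cu_{j,\alpha}$, such that $\langle\bigwedge_jdd^cu_{j,\alpha}\rangle$ is well-defined on each $U_\alpha$.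

Two Hermitian metrics are comparable on compact sets, so the choice of $\omega$ does not matter. As a small example take $u=\log|z|$ on the unit disc. Then $dd^c\max\{u,-k\}$ is the normalized arc length on $|z|=e^{-k}$, which lies outside $O_k=\{|z|>e^{-k}\}$. So $\langle dd^cu\rangle=0$: the product forgets what sits on the poles.

The Stokes argument needs less than a Kähler metric.

**Theorem B.** Let $X$ be compact of dimension $n$, $1\le p\le n$, and suppose $X$ has a Hermitian metric $\omega$ with $dd^c(\omega^m)=0$ for all $n-p\le m\le n-1$. Then $\langle T_1\wedge\dots\wedge T_p\rangle$ is well-defined for all closed positive $(1,1)$-currents on $X$. In particular this holds for $p=1$ on every $X$, and for every $p$ if $n\le2$.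

The plan of the proof is to cut each potential at level $-k$, add a multiple of $\omega$ to restore positivity, compute the total mass by Stokes, and compare with the definition.

**Step B1: global potentials.** *This step writes each current as a smooth form plus $dd^c$ of one global function.* Cover $X$ by finitely many open sets $U_\alpha$ with $T_j=dd^cu_\alpha$ on $U_\alpha$, let $\{\chi_\alpha\}$ be a subordinate partition of unity, and put $\varphi_j=\sum_\beta\chi_\beta u_\beta$. On $U_\alpha$, $\varphi_j-u_\alpha=\sum_\beta\chi_\beta(u_\beta-u_\alpha)$ is smooth, since each $u_\beta-u_\alpha$ is pluriharmonic. So $\theta_j:=T_j-dd^c\varphi_j$ is a smooth closed real $(1,1)$-form, and $\varphi_j$ is quasi-psh, that is, locally psh plus smooth. Choose $C>0$ with $\beta_j:=C\omega+\theta_j\ge0$ for all $j$, and put $\varphi_j^k=\max\{\varphi_j,-k\}$ for real $k\ge0$.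

**Step B2: $\beta_j+dd^c\varphi_j^k\ge0$.** *This step says that cutting keeps the current positive up to $C\omega$.* Both $\varphi_j$ and the constant $-k$ satisfy $\beta_j+dd^c(\cdot)\ge0$. Let $\delta>0$ and let $x_0\in X$. Freezing coefficients, choose a real quadratic polynomial $Q$ in local coordinates with $dd^cQ=\beta_j(x_0)+\frac\delta2\omega(x_0)$. Then $\beta_j\le dd^cQ\le\beta_j+\delta\omega$ near $x_0$. So $Q+\varphi_j$ and $Q-k$ are psh near $x_0$, hence so is their maximum $Q+\varphi_j^k$. Therefore $\beta_j+dd^c\varphi_j^k\ge\beta_j-dd^cQ\ge-\delta\omega$ near $x_0$. Let $\delta\to0$.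

**Step B3: the product is positive.** *This step shows that $\bigwedge_j(\beta_j+dd^c\varphi_j^k)$, defined multilinearly because $\varphi_j^k$ is locally bounded psh minus smooth, is a positive current.* In a chart choose $A$ such that all $\varphi_j^k+A|z|^2$ are psh, and put $\varphi_{j,\nu}=(\varphi_j^k+A|z|^2)*\chi_\nu-A|z|^2$ with standard radial mollifiers $\chi_\nu$. These functions are smooth and decrease to $\varphi_j^k$. Convolution does not change the constant-coefficient form $dd^c|z|^2$, so on relatively compact subsets
$$dd^c\varphi_{j,\nu}=(dd^c\varphi_j^k)*\chi_\nu\ge-\beta_j*\chi_\nu\ge-\beta_j-\delta_\nu\omega,\qquad\delta_\nu\to0 .$$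
So $\bigwedge_j(\beta_j+\delta_\nu\omega+dd^c\varphi_{j,\nu})\ge0$. Expand this in products of the $dd^c(\varphi_{j,\nu}+A|z|^2)$ and of smooth forms converging uniformly. By (BT1) it converges weakly to $\bigwedge_j(\beta_j+dd^c\varphi_j^k)$, which is therefore positive.

**Step B4: the total mass does not depend on $k$.** *This is the only place where the hypothesis on $\omega$ enters.* Expand $\int_X\bigwedge_j(C\omega+\theta_j+dd^c\varphi_j^k)\wedge\omega^{n-p}$. A term with at least one factor $dd^c\varphi$ is a constant times
$$\int_Xdd^c\varphi_{j_1}^k\wedge\dots\wedge dd^c\varphi_{j_l}^k\wedge\theta_J\wedge\omega^m,\qquad l\ge1,$$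
with $\theta_J$ a product of $\theta_j$'s. At most $p-1$ extra factors $\omega$ occur, so $n-p\le m\le n-1$. With $P=dd^c\varphi_{j_2}^k\wedge\dots\wedge dd^c\varphi_{j_l}^k$ we have $dd^c\varphi_{j_1}^k\wedge P=dd^c(\varphi_{j_1}^kP)$, and $\theta_J$ is closed. So the term equals $\int_X\varphi_{j_1}^k\,P\wedge\theta_J\wedge dd^c(\omega^m)=0$. Hence the total mass is
$$A_0:=\int_X\bigwedge_{j=1}^p(C\omega+\theta_j)\wedge\omega^{n-p}\qquad\text{for every }k\ge0 .$$

**Step B5: comparison with the definition.** *This step bounds the integrals in the definition by $A_0$.* Let $U$ be a small coordinate ball on which $\theta_j=dd^c\rho_j$ with $\rho_j$ smooth and $|\rho_j|\le c$. The function $u_j=\rho_j+\varphi_j$ satisfies $dd^cu_j=T_j$. It differs from a local psh potential of $T_j$ by a smooth function with vanishing $dd^c$, so it is psh. On $O_k=\bigcap\{u_j>-k\}$ we have $\varphi_j>-k'$ with $k'=k+c$, hence $\max\{u_j,-k\}=\rho_j+\varphi_j^{k'}$ there. For $A$ large, $\rho_j+\varphi_j^{k'}+A|z|^2$ and $\max\{u_j,-k\}+A|z|^2$ are locally bounded psh functions that agree on $O_k$. Apply (BT3)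 to these functions and to $A|z|^2$, and expand by multilinearity. For each $J\subset\{1,\dots,p\}$,
$$1_{O_k}\bigwedge_{j\in J}(\theta_j+dd^c\varphi_j^{k'})=1_{O_k}\bigwedge_{j\in J}dd^c\max\{u_j,-k\}\ge0 .$$
So on $O_k$ the expansion of $\bigwedge_j\big(C\omega+(\theta_j+dd^c\varphi_j^{k'})\big)$ has only nonnegative terms, and one of them is $\bigwedge_jdd^c\max\{u_j,-k\}$. Since the whole product is positive on all of $X$ (Step B3), for every compact $K\subset U$ and every $k$
$$\int_{K\cap O_k}\bigwedge_{j=1}^pdd^c\max\{u_j,-k\}\wedge\omega^{n-p}\le\int_X\bigwedge_{j=1}^p(C\omega+\theta_j+dd^c\varphi_j^{k'})\wedge\omega^{n-p}=A_0 .$$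
So the product is well-defined.

**Step B6: the particular cases.** *This step checks which metrics exist on every $X$.* For $p=1$ the hypothesis is $dd^c\omega^{n-1}=0$, and by Gauduchon's theorem every compact complex manifold has such a metric. For $n=p=2$ the condition for $m=0$ is empty and the one for $m=1=n-1$ is again Gauduchon's. This covers $n\le2$ and proves Theorem B. $\blacksquare$

## 2. What can change without such a metric

If $dd^c(\omega^m)\ne0$, Step B4 leaves error terms $\int_X\varphi^k_{j_1}P\wedge\theta_J\wedge dd^c(\omega^m)$. They have no sign, and the factor $\varphi_{j_1}^k$ may be as large as $k$. So nothing in the proof bounds them. For $p=1$ the trouble disappears for a local reason, with no global metric needed. Let $K\subset U$ be compact, $u_k=\max\{u,-k\}$, and $\lambda\ge0$ a cutoff with compact support in $U$ and $\lambda=1$ on $K$. Then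
$$\int_Kdd^cu_k\wedge\omega^{n-1}\le\int_U u_k\,dd^c(\lambda\omega^{n-1})\le C\int_{\operatorname{supp}\lambda}|u|\,\omega^n,$$
because $|u_k|\le|u|$. The bound is independent of $k$.

For $p=2$ there is no such local bound. On $U=\{|z|<\frac12,\ |w|<\frac12\}\subset\mathbb C^2$ let $L=-\log|z|$ and $u=L^{1/2}(|w|^2-1)$, with $u=-\infty$ on $\{z=0\}$. For $z\ne0$ we have $dd^cL=0$, so
$$dd^cu=\tfrac14(1-|w|^2)L^{-3/2}\,dL\wedge d^cL+\tfrac12L^{-1/2}\big(dL\wedge d^c|w|^2+d|w|^2\wedge d^cL\big)+L^{1/2}dd^c|w|^2 .$$
To square this, use $dL\wedge d^c|w|^2\wedge d|w|^2\wedge d^cL=-dL\wedge d^cL\wedge d|w|^2\wedge d^c|w|^2$ and $d|w|^2\wedge d^c|w|^2=|w|^2dd^c|w|^2$. The result is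
$$(dd^cu)^2=\frac{1-2|w|^2}{2L}\,dL\wedge d^cL\wedge dd^c|w|^2 .$$
The diagonal coefficients of $dd^cu$ and its determinant are positive, so $u$ is psh off $\{z=0\}$. As $u\to-\infty$ at $\{z=0\}$, it is psh on $U$. The sets $O_k=\{u>-k\}$ are open and increase to $\{z\ne0\}$, and on $O_k$ the function $\max\{u,-k\}$ is $u$. With $K=\{|z|\le\frac14,\ |w|\le\frac14\}$ the integrals over $K\cap O_k$ increase to a positive multiple of $\int_{\log4}^\infty\frac{dL}L=\infty$, at least. So $\langle dd^cu\wedge dd^cu\rangle$ is not well-defined on $U$.

The known positive result is that on compact Kähler manifolds, and more generally on compact manifolds of Fujiki class $\mathcal C$, the product is always well-defined. The question, taken from Tiernan Cartwright, "Definitions of the volume of a big cohomology class", arXiv:2506.09486 (2025), is whether compactness alone is enough: *for every compact complex $X$, every $1\le p\le n$ and all closed positive $(1,1)$-currents, is $\langle T_1\wedge\dots\wedge T_p\rangle$ well-defined?* The answer is no.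

**Theorem A.** For every $n\ge4$ there are a compact connected complex manifold $X$ of dimension $n$, a smooth closed semipositive $(1,1)$-form $\theta$ on $X$, and a closed positive current $T=\theta+dd^ch$ with $h\in L^1(X)$, such that for every $p$ with $3\le p\le n-1$ the product $\langle T\wedge\dots\wedge T\rangle$ ($p$ factors) is not well-defined. Moreover, for every Hermitian metric $\omega$ and every such $p$,
$$\sup\Big\{\int_X(\theta+dd^ch)^p\wedge\omega^{n-p}\;:\;h\in C^0(X),\ \theta+dd^ch\ge0\Big\}=+\infty .$$

So the question fails for every pair $(n,p)$ with $n\ge4$ and $3\le p\le n-1$, the first being $(4,3)$. The cases $p=2$, $n\ge3$ and $p=n\ge3$ on arbitrary $X$ are not decided by Theorems A and B.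

## 3. From unbounded masses to one bad current

The second assertion of Theorem A speaks only of continuous potentials. The next proposition shows that it is the heart of the matter. Its point is that a convex series of currents dominates each of its terms.

**Proposition 1.** Let $X$ be a compact connected complex manifold of dimension $n$ with a Hermitian metric $\omega$, $\theta$ a smooth closed real $(1,1)$-form, and $I\subset\{1,\dots,n\}$ a finite nonempty set. Suppose there are $h_j\in C^0(X)$, $j\ge1$, such that $T_j:=\theta+dd^ch_j\ge0$ and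
$$\int_XT_j^p\wedge\omega^{n-p}\ge2^{(p+1)j}\qquad\text{for all }p\in I,\ j\ge1 .$$
Then there is a closed positive current $T=\theta+dd^ch$, $h\in L^1(X)$, such that for every $p\in I$ the $p$-fold product $\langle T\wedge\dots\wedge T\rangle$ is not well-defined.

**Step 1: an $L^1$ bound.** *This step makes the series of potentials converge.* Subtracting constants we may assume $\sup_Xh_j=0$. We claim that the set of $f\in C^0(X)$ with $\theta+dd^cf\ge0$ and $\sup_Xf=0$ is bounded in $L^1(X)$. Suppose not, and let $f_i$ be in this set with $\|f_i\|_{L^1}\to\infty$. Cover $X$ by finitely many coordinate balls, each relatively compact in a larger ball on which $\theta=dd^c\varrho$ with $\varrho$ smooth and bounded. The psh functions $\varrho+f_i$ are uniformly bounded above. By Hartogs' compactness theorem, after passing to a subsequence, on each larger ball they either converge in $L^1_{\rm loc}$ or tend to $-\infty$ locally uniformly. On a nonempty overlap the two alternatives exclude each other, so the union of the larger balls of the first kind and that of the second kind are disjoint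 open sets covering the connected $X$. Hence one alternative holds on all balls. If it is the second, then $f_i\to-\infty$ uniformly on the smaller balls, so on $X$, against $\sup_Xf_i=0$. If it is the first, the subsequence converges in $L^1(X)$, against $\|f_i\|_{L^1}\to\infty$.

**Step 2: the current.** *This step defines $T$.* By Step 1, $h:=\sum_j2^{-j}h_j$ converges in $L^1(X)$. Since $\sum_j2^{-j}=1$, the partial sums $\sum_{j\le J}2^{-j}T_j$ converge weakly to
$$T:=\sum_{j\ge1}2^{-j}T_j=\theta+dd^ch ,$$
which is closed and positive. For each $j$, $T-2^{-j}T_j=\sum_{i\ne j}2^{-i}T_i$ is also closed and positive.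

**Step 3: one potential per ball.** *This step puts a hypothetical cover into convenient form.* Let $p\in I$ and suppose the $p$-fold product $\langle T\wedge\dots\wedge T\rangle$ were well-defined with respect to a cover $\{U_\alpha\}$. Restriction to smaller open sets preserves well-definedness, and the choice of potentials is irrelevant. So there are finitely many coordinate balls $U_l$, each relatively compact in a larger coordinate ball contained in some $U_\alpha$, and compact sets $K_l\subset U_l$ with $X=\bigcup K_l$, such that the product is well-defined on each $U_l$ using one potential $u_l$ of $T$ for all $p$ factors.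

**Step 4: the mass of $T$ dominates that of $2^{-j}T_j$.** *This step gives a lower bound for the integrals in the definition.* Fix $l$ and $j$ and write $u=u_l$. On the larger ball $T_j$ has a continuous psh potential $v_j$, namely a smooth potential of $\theta$ plus $h_j$. So $|v_j|\le C_j$ on $U_l$. The current $T-2^{-j}T_j$ has a psh potential on the ball. Its sum with $2^{-j}v_j$ differs from $u$ by a pluriharmonic function. Adding that function to it we get a psh $u'$ with $u=2^{-j}v_j+u'$ almost everywhere, hence everywhere because both sides are psh. On $O_k=\{u>-k\}$ we have $u'=u-2^{-j}v_j>-k-C_j=:-k'$, so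
$$\max\{u,-k\}=u=2^{-j}v_j+\max\{u',-k'\}\quad\text{on }O_k .$$
Both outer expressions are locally bounded psh functions on $U_l$. By (BT3), multilinearity and positivity of all mixed products,
$$1_{O_k}(dd^c\max\{u,-k\})^p=1_{O_k}\big(2^{-j}dd^cv_j+dd^c\max\{u',-k'\}\big)^p\ge2^{-jp}\,1_{O_k}(dd^cv_j)^p .$$
As $k\to\infty$, $O_k$ increases to $\{u>-\infty\}$, whose complement is pluripolar and so not charged by $(dd^cv_j)^p\wedge\omega^{n-p}$, by (BT2). Therefore, for every $j$ and $l$,
$$\sup_k\int_{K_l\cap O_k}(dd^c\max\{u_l,-k\})^p\wedge\omega^{n-p}\ \ge\ 2^{-jp}\int_{K_l}T_j^p\wedge\omega^{n-p}.$$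

**Step 5: contradiction.** *This step sums over the balls.* Sum over the finitely many $l$. The left side does not depend on $j$, and the right side is at least $2^{-jp}\int_XT_j^p\wedge\omega^{n-p}\ge2^j$. So the left side is infinite, and for some $l$ the supremum is $+\infty$, against well-definedness on $U_l$. $\blacksquare$

It remains to find a compact $X$, a form $\theta$, and continuous $h$ with $\theta+dd^ch\ge0$ of arbitrarily large mass.

## 4. Shallow poles with deep bottoms

Here is a local mechanism that makes much mass out of little. Let $\varepsilon$ be small and consider $\varepsilon\log|\xi|$, whose $dd^c$ is $\varepsilon$ times the current of integration on $\{\xi=0\}$. Truncate it from below by a function $V$ of the other variables. For constant $V$ the truncation $\max\{\varepsilon\log|\xi|,V\}$ has $dd^c$ equal to $\varepsilon$ times normalized arc length on a small circle, and its higher powers vanish. If $V$ is psh and varies, the higher powers see $dd^cV$.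

**Lemma 2.** Let $1\le p\le n$, let $W\subset\mathbb C^{n-1}$ be open, $V$ a smooth bounded psh function on $W$, and $\varepsilon,r>0$ with $V<\varepsilon\log\frac r2$ on $W$. Let $\Omega$ be a smooth $(n-p,n-p)$-form on $W$ and $\eta\in C_c^\infty(W)$. On $W\times\{|\xi|<r\}$ put $v=\max\{\varepsilon\log|\xi|,V\}$. Then
$$\int_{W\times\{|\xi|<r\}}\eta\,(dd^cv)^p\wedge\Omega=\varepsilon\int_W\eta\,(dd^cV)^{p-1}\wedge\Omega .$$

**Step 1: smoothing the maximum.** *This step replaces $v$ by smooth psh functions.* For $0<\delta<\log\frac32$ let $\mu$ be smooth and convex on $\mathbb R$ with $\mu(\sigma)=0$ for $\sigma\le-\delta$ and $\mu(\sigma)=\sigma$ for $\sigma\ge\delta$. Then $0\le\mu'\le1$. By convexity $\mu$ lies above its tangents at both ends, so $\mu\ge\sigma^+$, and it lies below the chord on $[-\delta,\delta]$, so $\mu-\sigma^+\le\delta$. Put $\sigma=\log|\xi|-V/\varepsilon$ and $v_\delta=V+\varepsilon\mu(\sigma)$. As $V$ is bounded, $v_\delta=V$ for $|\xi|$ small, so $v_\delta$ is smooth. For $\xi\ne0$ we have $\varepsilon\,dd^c\sigma=-dd^cV$, hence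
$$dd^cv_\delta=(1-\mu'(\sigma))\,dd^cV+\varepsilon\mu''(\sigma)\,d\sigma\wedge d^c\sigma\ge0 .$$

**Step 2: the $p$-th power.** *This step finds the only term that survives.* The form $(dd^cV)^{p-1}\wedge\Omega$ is pulled back from $W$ and has top degree there, since $(p-1)+(n-p)=n-1$. So $(dd^cV)^p\wedge\Omega=0$, and its products with $dV$ and $d^cV$ vanish. Also $(d\sigma\wedge d^c\sigma)^2=0$. In the binomial expansion only the term with exactly one factor $d\sigma\wedge d^c\sigma$ remains, and in it $\sigma$ may be replaced by $\log|\xi|$:
$$(dd^cv_\delta)^p\wedge\Omega=\varepsilon\,p\,(1-\mu'(\sigma))^{p-1}\mu''(\sigma)\;d\log|\xi|\wedge d^c\log|\xi|\wedge(dd^cV)^{p-1}\wedge\Omega .$$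

**Step 3: integration over $\xi$.** *This step shows that the fiber integral is exactly $1$.* We have $d^c\log|\xi|=\frac{d\arg\xi}{2\pi}$. The right side is supported where $|\sigma|\le\delta$, hence where $|\xi|\le e^\delta e^{V/\varepsilon}\le\frac32\cdot\frac r2=\frac34r$. For a fixed point of $W$, the integral over $\xi$ is
$$\int_{\mathbb R}p(1-\mu')^{p-1}\mu''\,d\sigma=\big[-(1-\mu')^p\big]_{-\infty}^{\infty}=1 .$$
So $\int\eta\,(dd^cv_\delta)^p\wedge\Omega=\varepsilon\int_W\eta\,(dd^cV)^{p-1}\wedge\Omega$ for every $\delta$.

**Step 4: the limit $\delta\to0$.** *This step passes from $v_\delta$ to $v$.* We have $v_\delta\to V+\varepsilon\sigma^+=v$ uniformly, so $(dd^cv_\delta)^p\to(dd^cv)^p$ weakly by (BT1). For $|\xi|>\frac r2$ we have $v=\varepsilon\log|\xi|$, which is pluriharmonic, so $(dd^cv)^p=0$ there. Choose $\lambda\in C_c^\infty(\{|\xi|<r\})$ with $\lambda=1$ on $\{|\xi|\le\frac34r\}$. Testing against the compactly supported form $\lambda(\xi)\eta\,\Omega$ changes none of the integrals, and the weak limit gives the claim. $\blacksquare$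

If $V=-D\,g$ with $-g$ a fixed psh function, the mass is of order $\varepsilon D^{p-1}$. A deep bottom can beat a shallow pole as soon as $\varepsilon D^{p-1}$ is unbounded. In a fixed class on a compact manifold both $\varepsilon$ and $D$ cost something. Poles of weight $\varepsilon$ must be compensated by positive curvature elsewhere. The bottom should be psh along the hypersurface $S=\{\xi=0\}$, so that a large factor $D$ needs no curvature to pay for it. A psh function on a compact connected complex manifold is constant, so $S$ should not be compact. We want a noncompact hypersurface with a bounded nonconstant psh function on it, sitting in a compact manifold.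

## 5. A compact base with a function defined up to integers

The base is an Oeljeklaus–Toma manifold. Let $n\ge4$ and $s=n-2\ge2$.

**Number field.** *We need a number field $K$ with exactly $s$ real embeddings $\sigma_1,\dots,\sigma_s$ and one pair of complex embeddings $\sigma_{s+1},\bar\sigma_{s+1}$.* For $s=2$ take $K=\mathbb Q(\sqrt[4]2)$: the roots of $x^4-2$ are $\pm\sqrt[4]2$ and $\pm i\sqrt[4]2$. In general let $f_0$ be a real monic polynomial of degree $s+2$ with $s$ distinct real roots and one pair of nonreal roots. Monic real polynomials of that degree with coefficients close to those of $f_0$ have the same root type. The rationals $2b/c$ with $b,c$ odd integers are dense in $\mathbb R$: already for $c=3^k$ consecutive ones have distance $4/3^k$. So some $f$ close to $f_0$ has all nonleading coefficients of this form. It is Eisenstein over $\mathbb Z_{(2)}$, hence irreducible over $\mathbb Q$. Take $K=\mathbb Q[x]/(f)$.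

**Units.** *This step produces a lattice of dilations.* Let $\mathcal U$ be the group of $u\in\mathcal O_K^*$ with $\sigma_i(u)>0$ for $i\le s$. It contains all squares of units, so it has finite index in the finitely generated group $\mathcal O_K^*$. By Dirichlet's theorem the vectors $(\log|\sigma_1(u)|,\dots,\log|\sigma_s(u)|,2\log|\sigma_{s+1}(u)|)$, $u\in\mathcal U$, form a lattice in the hyperplane $\sum x_i=0$ of $\mathbb R^{s+1}$. Projection to the first $s$ coordinates maps this hyperplane isomorphically to $\mathbb R^s$. So
$$\Lambda=\{(\log\sigma_1(u),\dots,\log\sigma_s(u)):u\in\mathcal U\}\ \text{ is a lattice in }\mathbb R^s .$$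
For $K=\mathbb Q(\alpha)$, $\alpha=\sqrt[4]2$, one sees two independent elements directly. The unit $1+\sqrt2$ lies in $\mathcal U$ and gives $\log(1+\sqrt2)\,(1,1)$. The number $1+\alpha$ is a root of $(x-1)^4-2$, whose constant term is $-1$, so it is a unit. Its square gives $2(\log(1+\alpha),\log(\alpha-1))$, with entries of opposite sign.

**Action.** *This step constructs the compact base.* Let $\mathbb H$ be the upper half plane, with coordinates $w_i$ and $y_i=\operatorname{Im}w_i$ on $\mathbb H^s$, and $z$ on $\mathbb C$. The group $\Gamma=\mathcal O_K\rtimes\mathcal U$, with $(a,u)(b,v)=(a+ub,uv)$, acts holomorphically on $\mathbb H^s\times\mathbb C$ by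
$$(a,u)\cdot(w,z)=\big(\sigma_i(u)w_i+\sigma_i(a),\ \sigma_{s+1}(u)z+\sigma_{s+1}(a)\big).$$
The action is free: at a fixed point $\sigma_1(u)y_1=y_1$, so $\sigma_1(u)=1$ and $u=1$; then $\sigma_1(a)=0$ and $a=0$. It is properly discontinuous: let $L$ be compact and $(a,u)L\cap L\ne\emptyset$. On $(\log y_i)$ the element $(a,u)$ acts as translation by $(\log\sigma_i(u))\in\Lambda$, so this vector stays bounded, and only finitely many $u$ occur, since $u$ is determined by $\sigma_1(u)$. For each of them the image of $a$ in $\mathbb R^s\times\mathbb C$ is bounded. Since $\mathcal O_K$ embeds as a lattice of full rank $s+2$ in $\mathbb R^s\times\mathbb C$, only finitely many $a$ occur. Finally it is cocompact: using $\mathcal U$, move $(\log y_i)$ into a compact fundamental domain of $\Lambda$. Then, using translations by $\mathcal O_K$, which fix $y$, move $(\operatorname{Re}w,z)$ into a compact fundamental domain of the lattice $\mathcal O_K$. So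
$$B=(\mathbb H^s\times\mathbb C)/\Gamma$$
is a compact connected complex manifold of dimension $s+1=n-1$.

**The function $\tau$.** *This step finds a function that is well-defined up to integers, with a sign on its $dd^c$.* The dual lattice $\Lambda^\vee=\{m\in\mathbb R^s:\langle m,\lambda\rangle\in\mathbb Z\ \forall\lambda\in\Lambda\}$ has full rank, so it meets the open cone $\mathbb R^s_{>0}$. Fix $m\in\Lambda^\vee$ with all $m_i>0$, and let $M=\sum m_i$. Put $\tau=\sum_im_i\log y_i$ and $\rho(a,u)=\sum_im_i\log\sigma_i(u)$. Then $\rho:\Gamma\to\mathbb Z$ is a homomorphism and $\tau\circ\gamma=\tau+\rho(\gamma)$. It is nonzero, since $m\ne0$ and $\Lambda$ spans $\mathbb R^s$. Since $dd^cy_i=0$,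
$$dd^c(-\tau)=\sum_im_i\,\frac{dy_i\wedge d^cy_i}{y_i^2}\ge0,\qquad d\tau\wedge d^c\tau\le M\,dd^c(-\tau),\tag{1}$$
the second by the Cauchy–Schwarz inequality $|\sum m_i\xi_i|^2\le(\sum m_i)(\sum m_i|\xi_i|^2)$.

**A bounded psh function.** *This step finds a bounded function of $\tau$ whose negative is psh, and strictly so in $w_1,\dots,w_s$.* Put
$$g(\sigma)=\frac{e^{\sigma/2M}}{1+e^{\sigma/2M}}\in(0,1),\qquad a_i=\frac{m_i}{2M},\qquad G=\prod_iy_i^{a_i}=e^{\tau/2M},\qquad\kappa(\varsigma)=\frac{\varsigma}{1+\varsigma}.$$
Then $\sum a_i=\frac12$, and for each constant $N$, $g(\tau-N)=\kappa(e^{-N/2M}G)$, with $\kappa'>0$, $\kappa''<0$ on $\varsigma>0$. With $\xi_i=dy_i/y_i$, the Hessian of $G$ in $y$ is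
$$G\Big[\Big(\sum a_i\xi_i\Big)^2-\sum a_i\xi_i^2\Big]\le-\tfrac12\,G\sum a_i\xi_i^2,$$
by Cauchy–Schwarz and $\sum a_i=\frac12$. So the Hessian of $g(\tau-N)$ in $y$, which is $\kappa'e^{-N/2M}$ times the Hessian of $G$ plus $\kappa''e^{-N/M}dG^2$, is negative definite. For a function $f(y)$,
$$dd^cf=\sum f_{y_iy_j}dy_i\wedge d^cy_j=\frac i{4\pi}\sum f_{y_iy_j}dw_i\wedge d\bar w_j .$$
Hence $-g(\tau-N)$ is smooth and psh, and $dd^c(-g(\tau-N))$ is positive definite in the directions $w_1,\dots,w_s$.

## 6. A $\mathbb P^1$-bundle, and why functions of $t$ alone do not suffice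

Let
$$X=(\mathbb H^s\times\mathbb C\times\mathbb P^1)/\Gamma,\qquad\gamma(w,z,\zeta)=(\gamma(w,z),e^{\rho(\gamma)}\zeta).$$
The action is free and properly discontinuous because it is so on the first two factors. So $X$ is a $\mathbb P^1$-bundle over $B$, a compact connected manifold of dimension $s+2=n$. Let $D_0=\{\zeta=0\}$, $D_\infty=\{\zeta=\infty\}$, $X^\circ=X\setminus(D_0\cup D_\infty)$ and $x=\log|\zeta|$. Under $\gamma$ both $x$ and $\tau$ increase by $\rho(\gamma)$, so
$$t=x-\tau$$
is a smooth function on $X^\circ$, tending to $-\infty$ at $D_0$ and to $+\infty$ at $D_\infty$. Since $dd^cx=0$ on $X^\circ$, we have $dd^ct=\theta_B$, where $\theta_B:=dd^c(-\tau)\ge0$ is a smooth closed form on all of $X$, pulled back from $B$.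

**The form $\theta$.** *We fix the class once and for all.* Let $\chi$ be a smooth convex nondecreasing function on $\mathbb R$ with $\chi(t)=0$ for $t\le-1$ and $\chi(t)=t$ for $t\ge1$; for instance, mollify $t^+$ by an even kernel supported in $[-1,1]$. Put
$$\theta=dd^c\chi(t)=\chi'(t)\,dd^ct+\chi''(t)\,dt\wedge d^ct\ \text{ on }X\setminus D_\infty,\qquad\theta=\theta_B\ \text{ on }\{t>1\}\cup D_\infty .$$
So $\theta=0$ near $D_0$, and $\theta$ is a smooth closed semipositive form on $X$.

The obvious attempt is to use the infinite range of $t$: take $T_F=dd^cF(t)$ with $F$ smooth and convex, $F'=0$ for $t\ll0$ and $F'=1$ for $t\gg0$, extended by $\theta_B$ across $D_\infty$. Then $T_F=\theta+dd^c(F-\chi)(t)$, with $F-\chi$ constant near both ends. All masses of such $T_F$ are bounded by one constant.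

To see this, let $E\subset\mathbb H^s\times\mathbb C$ be a compact set whose $\Gamma$-translates cover, let $\omega_E$ be the Euclidean form in $(w,z)$, and let $\beta=dd^c\,\frac12\log(1+|\zeta|^2)$ be the Fubini–Study form on $\mathbb P^1$. On $\mathbb C^*$ we have $\beta=\frac{2e^{2x}}{(1+e^{2x})^2}dx\wedge d^cx\le dx\wedge d^cx$. On $E\times\mathbb P^1$, with a constant $C_1$, we have $\omega\le C_1(\omega_E+\beta)$, $\theta_B\le C_1\omega_E$ and $d\tau\wedge d^c\tau\le C_1\omega_E$. Now
$$T_F^p=F'^p\theta_B^p+pF'^{p-1}F''\,\theta_B^{p-1}\wedge dt\wedge d^ct\le\theta_B^p+pF''\,\theta_B^{p-1}\wedge dt\wedge d^ct .$$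
The term $\theta_B^p\wedge\omega^{n-p}$ does not depend on $F$. For the other one use $dt\wedge d^ct\le2dx\wedge d^cx+2d\tau\wedge d^c\tau$; this holds because the difference of the two sides is $d(x+\tau)\wedge d^c(x+\tau)\ge0$. With $\omega_E^n=0$ and $\beta\wedge dx\wedge d^cx=0$ we get, on $E\times\mathbb C^*$ and with constants independent of $F$,
$$F''\,\theta_B^{p-1}\wedge dt\wedge d^ct\wedge\omega^{n-p}\le C\,F''(dx\wedge d^cx+\omega_E)\wedge\omega_E^{p-1}\wedge(\omega_E+\beta)^{n-p}\le C'\,F''(x-\tau)\,dx\wedge d^cx\wedge\omega_E^{n-1}.$$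
Over each fiber the integral is at most $C'\int_{\mathbb R}F''\,dx=C'$. So the masses are bounded.

The attempt fails because the total slope gained by $F$ is $1$, and all the extra mass is proportional to it. But it leaves two things unused. If $F$ is spread over $|t|\le R$, there is convexity of order $1/R$ everywhere in this range, and there is *height* of order $R$ between different choices of $F$. In the language of Section 4, we shall buy poles of weight $\varepsilon\sim1/R$ with the convexity and a bottom of depth $D\sim R$ with the height. Then $\varepsilon D^{p-1}\sim R^{p-2}$.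

## 7. The hypersurface $\zeta\in\{e^N\}$ and its theta function

Since $\rho$ takes integer values, the set $\bigcup_{N\in\mathbb Z}\{\zeta=e^N\}$ is $\Gamma$-invariant, and it descends to a hypersurface $S$, closed in $X^\circ$. The sheet $\{\zeta=1\}$ is mapped to itself exactly by $\ker\rho$. On this sheet $\tau$ is $\ker\rho$-invariant and unbounded, so it descends to an unbounded function on the corresponding component of $S$. This component is not compact, and it carries the bounded nonconstant psh function $-g(\tau)$. This is the hypersurface we were looking for.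

To put poles along $S$ we need one function with zeros at all $e^N$. Let
$$\vartheta(\zeta)=\prod_{N\ge0}(1-e^{-N}\zeta)\prod_{N\ge1}(1-e^{-N}\zeta^{-1})\quad\text{on }\mathbb C^* .$$
It is holomorphic with simple zeros exactly at $e^N$, $N\in\mathbb Z$. Shifting the index in both products,
$$\vartheta(e\zeta)=\frac{1-e\zeta}{1-e^{-1}\zeta^{-1}}\,\vartheta(\zeta)=-e\zeta\,\vartheta(\zeta).$$
So $\log|\vartheta(e\zeta)|=\log|\vartheta(\zeta)|+x+1$. Since $\frac12\big((x+1)^2+(x+1)\big)-\frac12(x^2+x)=x+1$, the function
$$q(\zeta):=\log|\vartheta(\zeta)|-\tfrac12(x^2+x)\qquad\text{satisfies}\qquad q(e\zeta)=q(\zeta).$$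
It is invariant, but not psh: away from the poles $dd^cq=-dx\wedge d^cx$. This is the price of the poles.

**Constants.** Let $C_2=\max(0,\sup q)$, which is finite because $q$ is upper semicontinuous and is determined by its values on the compact annulus $1\le|\zeta|\le e$. Let $\Delta_r=\{|\zeta-1|<r\}$. The discs $e^N\Delta_{1/4}$ are pairwise disjoint because $\frac54<\frac34e$. By periodicity and compactness fix $C_0\ge1$ with
$$q\ge-C_0+\tfrac18\quad\text{off }\bigcup_Ne^N\Delta_{1/8}.\tag{2}$$

## 8. Paying for the poles with convexity

Let $R>24(C_2+1)$, $R\ge M$, $R\ge C_0$, and put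
$$\varepsilon=\frac1{8R},\qquad D=\frac R6,\qquad\Phi(t)=\frac t2+\frac{t^2}{8R}.$$
On $|t|\le R$ we have $\Phi'\in[\frac14,\frac34]$, $\Phi''=\frac1{4R}=2\varepsilon$, and $\Phi'\ge\frac14\ge\frac M{4R}=2\varepsilon M$.

**Claim 3.** On $\{|t|<R\}\subset\mathbb H^s\times\mathbb C\times\mathbb C^*$, for every constant $N$, the smooth function $\Phi(t)-\frac\varepsilon2\big((x-N)^2+(x-N)\big)$ is psh.

*Proof.* Since $dx=dt+d\tau$, the inequality $d(f_1+f_2)\wedge d^c(f_1+f_2)\le2df_1\wedge d^cf_1+2df_2\wedge d^cf_2$ and (1) give
$$dx\wedge d^cx\le2\,dt\wedge d^ct+2\,d\tau\wedge d^c\tau\le2\,dt\wedge d^ct+2M\,dd^ct .$$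
As $dd^cx=0$, the $dd^c$ of our function is
$$\Phi'dd^ct+\Phi''dt\wedge d^ct-\varepsilon\,dx\wedge d^cx\ge(\Phi'-2\varepsilon M)\,dd^ct+(\Phi''-2\varepsilon)\,dt\wedge d^ct\ge0 .\qquad\square$$

So $\Phi(t)+\varepsilon q(\zeta)$ is already a psh function on $\{|t|<R\}$ with poles of weight $\varepsilon$ along $S$. Next we give the poles a bottom.

**Choice of the bottom.** Near the sheet $\zeta=e^N$ we write $\hat\tau=\tau-N$. A tempting bottom is an affine function of $-\hat\tau$, which is psh. But in the region $|t|<R$, near the sheet, $\hat\tau$ runs over an interval of length about $2R$. The available height is of order $R$, so the slope of the affine function would be bounded, and the mass in Lemma 2 would be only $O(\varepsilon)$. The bounded function $-g(\hat\tau)$ can be multiplied by the full height $D$. This is why we use it.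

**Definition of $\psi$.** On $\mathbb H^s\times\mathbb C\times\mathbb C^*$: if $\zeta\notin\bigcup_Ne^N\Delta_{1/4}$, put $\psi=\varepsilon q(\zeta)$. If $\zeta\in e^N\Delta_{1/4}$, put $\hat\zeta=e^{-N}\zeta$, $\hat x=x-N$, $\hat\tau=\tau-N$ and
$$\psi=\max\Big\{\varepsilon q(\zeta),\ -\varepsilon C_0-\tfrac\varepsilon2(\hat x^2+\hat x)-D\,g(\hat\tau)\Big\}.$$
It has three properties.

- $\psi$ is $\Gamma$-invariant. Under $\gamma$ the quantities $N,x,\tau$ all increase by $\rho(\gamma)\in\mathbb Z$, so $\hat\zeta,\hat x,\hat\tau$ do not change, and $q(e^{\rho(\gamma)}\zeta)=q(\zeta)$.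
- $\psi$ is continuous and real-valued. On $e^N(\Delta_{1/4}\setminus\Delta_{1/8})$ the maximum equals $\varepsilon q$: since $\hat x^2+\hat x\ge-\frac14$, the second entry is at most $-\varepsilon C_0+\frac\varepsilon8\le\varepsilon q$ by (2). So the two definitions fit. At the zeros of $\vartheta$, where $q\to-\infty$, the second entry takes over.
- $\psi\le\varepsilon C_2$, since $q\le C_2$ and the second entry is at most $-\varepsilon C_0+\frac\varepsilon8\le0$.

**Claim 4.** $\Psi:=\Phi(t)+\psi$ is continuous psh on $X_R:=\{|t|<R\}\subset X^\circ$.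

*Proof.* Off the closed discs $e^N\overline{\Delta_{1/8}}$ we have $\psi=\varepsilon q$, so $\Psi=\big[\Phi-\frac\varepsilon2(x^2+x)\big]+\varepsilon\log|\vartheta(\zeta)|$, which is psh by Claim 3 with $N=0$. On $e^N\Delta_{1/4}$, since $q(\zeta)=q(\hat\zeta)=\log|\vartheta(\hat\zeta)|-\frac12(\hat x^2+\hat x)$,
$$\Psi=\Big[\Phi-\tfrac\varepsilon2(\hat x^2+\hat x)\Big]+\max\big\{\varepsilon\log|\vartheta(\hat\zeta)|,\ -\varepsilon C_0-D\,g(\hat\tau)\big\}.\tag{3}$$
The bracket is psh by Claim 3, and the maximum is psh because $-g(\hat\tau)$ is (Section 5). These two kinds of open sets cover $X_R$. $\square$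

## 9. Gluing inside one class

The function $t^+=\max(t,0)$ is continuous psh on $X\setminus D_\infty$: locally $t=\log|\zeta|-\tau$ is psh there, and $t^+=0$ near $D_0$. Define
$$\varphi_R=\max\{\Psi,\ t^+-\tfrac R3\}\ \text{ on }X_R,\qquad\varphi_R=t^+-\tfrac R3\ \text{ on }X\setminus(D_\infty\cup X_R).$$

**Step 1: the maximum is $t^+-\frac R3$ near $|t|=R$.** *This makes $\varphi_R$ psh across the boundary of $X_R$.* On $X_R$ we have $\Psi\le\Phi(t)+\varepsilon C_2$, and $\varepsilon C_2<C_2+1<\frac R{24}$. At $t=R$,
$$\Phi(R)+\varepsilon C_2=\tfrac58R+\varepsilon C_2<\tfrac58R+\tfrac R{24}=\tfrac23R=t^+-\tfrac R3 .$$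
At $t=-R$,
$$\Phi(-R)+\varepsilon C_2=-\tfrac38R+\varepsilon C_2<-\tfrac38R+\tfrac R{24}=-\tfrac R3=t^+-\tfrac R3 .$$
All these bounds are continuous functions of $t$. So for some $\eta_R>0$ the maximum equals $t^+-\frac R3$ on $\{R-\eta_R<|t|<R\}$. Hence $\varphi_R$ is continuous psh on $X\setminus D_\infty$.

**Step 2: the current.** *This step extends $dd^c\varphi_R$ across $D_\infty$.* On $\{t>R\}$ we have $\varphi_R=t-\frac R3$ and $dd^c\varphi_R=\theta_B$. Hence
$$T_R:=dd^c\varphi_R\ \text{ on }X\setminus D_\infty,\qquad T_R:=\theta_B\ \text{ on }\{t>R\}\cup D_\infty$$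
is a well-defined closed positive $(1,1)$-current on $X$.

**Step 3: the class does not depend on $R$.** *This step gives $T_R$ the form required by Proposition 1.* The function $h_R:=\varphi_R-\chi(t)$ is continuous on $X\setminus D_\infty$ and equals $-\frac R3$ on $\{t>R\}$, as $R>1$. So it extends continuously to $X$, and
$$T_R=\theta+dd^ch_R,\qquad h_R\in C^0(X).$$

## 10. The masses grow like $R^{p-2}$

Let $3\le p\le n-1=s+1$ and let $\omega$ be any Hermitian metric on $X$.

**Step 1: a fixed chart on which $\varphi_R=\Psi$.** *This step isolates a place where Lemma 2 applies.* Let $W\Subset\mathbb H^s\times\mathbb C$ be a small open ball around a point with $y=(1,\dots,1)$, where $\tau=0$. Take it so small that it injects into $B$ and $|\tau|<\frac12$ on $W$. Then $W\times\Delta_{1/8}$ embeds in $X$. On it the index in the definition of $\psi$ is $N=0$, so $\hat\zeta=\zeta$, $\hat x=x$, $\hat\tau=\tau$. There $|x|\le\log\frac87<\frac12$, so $|t|<1$, $|\Phi(t)|<1$ and $x^2+x<1$. With $\varepsilon C_0\le\frac18$ (from $R\ge C_0$) and $R>24$,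
$$\Psi\ge-1-\varepsilon C_0-\tfrac\varepsilon2-D\ge-2-\tfrac R6>1-\tfrac R3\ge t^+-\tfrac R3 .$$
So $\varphi_R=\Psi$ on $W\times\Delta_{1/8}$. By (3), $\varphi_R=a+v$ there, where $a=\Phi-\frac\varepsilon2(x^2+x)$ is smooth psh and
$$v=\max\{\varepsilon\log|\vartheta(\zeta)|,\,V\},\qquad V=-\varepsilon C_0-D\,g(\tau).$$
By multilinearity and positivity, $T_R^p\ge(dd^cv)^p$ on $W\times\Delta_{1/8}$.

**Step 2: Lemma 2.** *This step computes a piece of the mass.* Since $\vartheta$ has a simple zero at $1$, $\xi=\vartheta(\zeta)$ maps a neighborhood $\Delta'\Subset\Delta_{1/8}$ of $1$ biholomorphically onto a disc $\{|\xi|<r\}$, and $r$ does not depend on $R$. As $g$ is increasing and $\tau>-\frac12$ on $W$,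
$$\frac V\varepsilon\le-\frac D\varepsilon\,g(-\tfrac12)=-\tfrac43R^2\,g(-\tfrac12),$$
so $V<\varepsilon\log\frac r2$ on $W$ for $R\ge R_0$. Also $V$ is smooth, bounded and psh on $W$. Let
$$\Omega=\bigwedge_{i=p}^s(i\,dw_i\wedge d\bar w_i)\wedge i\,dz\wedge d\bar z,$$
a strongly positive form of bidegree $(n-p,n-p)$, since it has $(s-p+1)+1=n-p$ factors (for $p=s+1$ it is $i\,dz\wedge d\bar z$). Fix $0\le\eta\in C_c^\infty(W)$, $\eta\not\equiv0$. Lemma 2, with $dd^cV=D\,dd^c(-g(\tau))$, gives
$$\int_{W\times\Delta'}\eta\,(dd^cv)^p\wedge\Omega=c\,\varepsilon D^{p-1},\qquad c=\int_W\eta\,\big(dd^c(-g(\tau))\big)^{p-1}\wedge\Omega .$$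
The number $c$ does not depend on $R$. It is positive because $p-1\le s$ and $dd^c(-g(\tau))$ is positive definite in $w_1,\dots,w_{p-1}$, the directions that $\Omega$ leaves free.

**Step 3: comparison with $\omega^{n-p}$.** *This step turns the piece into a lower bound for the mass.* Let $\omega_0$ be the Euclidean $(1,1)$-form $\sum i\,dw_i\wedge d\bar w_i+i\,dz\wedge d\bar z+i\,d\zeta\wedge d\bar\zeta$. On $W\times\Delta'$, which is relatively compact in the cover, $\omega\ge\omega_0/A$ for some $A>0$. Hence $\omega^{n-p}-A^{-(n-p)}\omega_0^{n-p}$ is a sum of products of semipositive $(1,1)$-forms, so it is strongly positive. The expansion of $\omega_0^{n-p}$ consists of strongly positive terms, one of which is $(n-p)!\,\Omega$. So $\eta\,\Omega\le C\omega^{n-p}$ on $W\times\Delta'$ in the strongly positive sense, with $C$ independent of $R$. Therefore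
$$\int_XT_R^p\wedge\omega^{n-p}\ \ge\ \frac cC\,\varepsilon D^{p-1}=\frac cC\cdot\frac1{8R}\Big(\frac R6\Big)^{p-1}=c_p\,R^{p-2}\qquad(R\ge R_0),\quad c_p>0 .\tag{4}$$

**Step 4: end of the proof of Theorem A.** *This step applies Proposition 1.* For $p\ge3$ the right side of (4) tends to $+\infty$. Since $T_R=\theta+dd^ch_R$ with $h_R\in C^0(X)$, the supremum in Theorem A is $+\infty$ for every Hermitian metric and every $3\le p\le n-1$. Now fix one $\omega$ and put $I=\{3,\dots,n-1\}$, a finite nonempty set because $n\ge4$. By (4) we can choose $R_j$ with $\int_XT_{R_j}^p\wedge\omega^{n-p}\ge2^{(p+1)j}$ for all $p\in I$. Proposition 1, applied to the functions $h_{R_j}$, yields one closed positive current $T=\theta+dd^ch$, $h\in L^1(X)$, such that the $p$-fold product $\langle T\wedge\dots\wedge T\rangle$ is not well-defined for any $p$ with $3\le p\le n-1$. $\blacksquare$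

The estimate also shows why the two ends of the range escape this construction. For $p=2$ the lower bound (4) is $c_2R^0$, a constant. For $p=n$ one would take $\Omega=1$ and $c=\int_W\eta\,(dd^c(-g(\tau)))^{n-1}$. But $g(\tau)$ depends only on the $n-2$ variables $w_1,\dots,w_s$, so $c=0$ and the lower bound is empty.
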